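# Paracompactness of $G_\delta$-refinements of $\sigma$-scattered spaces

## 1. Partitions into closed $G_\delta$-sets: the theorem and its terms

**Theorem 1.** Let $X$ be a regular paracompact space with $X=\bigcup_{j<\omega}S_j$, where every $S_j$ is scattered. Then every cover $\mathcal U$ of $X$ by $G_\delta$-sets has a refinement which is a partition of $X$ into closed $G_\delta$-subsets of $X$. Hence $X_\delta$ is paracompact, and in fact ultraparacompact.

This answers a question from Robson A. Figueiredo, "$G_\delta$-refinements", arXiv:1703.10650 (2017): is there a regular $\sigma$-scattered paracompact space whose $G_\delta$-refinement is not paracompact? By Theorem 1 the answer is no. Section 8 gives a version for larger cardinals (Theorem 2), and Section 9 shows that neither paracompactness nor $\sigma$-scatteredness can be dropped.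

**Definition ($G_\delta$-refinement).** For a space $\langle X,\tau\rangle$, the topology $\tau_\delta$ on $X$ is generated by declaring every $G_\delta$-subset of $X$ open, and $X_\delta=\langle X,\tau_\delta\rangle$. A finite intersection of $G_\delta$-sets is $G_\delta$, so the $G_\delta$-sets form a base of $\tau_\delta$. For example, every point of $\mathbb R$ is a $G_\delta$, so $\mathbb R_\delta$ is discrete.

**Definition (scattered, $\sigma$-scattered).** A space is scattered if every non-empty subspace has an isolated point. It is $\sigma$-scattered if it is a union of countably many scattered subspaces; these need not be closed. For example, $\mathbb Q$ has no isolated point, so it is not scattered, but it is the union of countably many singletons, so it is $\sigma$-scattered.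

**Definition (ultraparacompact).** A space is ultraparacompact if every open cover has a refinement that is a partition into open sets. Every discrete space is an example: take the partition into points.

**Conventions.** Regular includes $T_1$. So a regular paracompact space is Hausdorff and normal, and its closed subspaces are again paracompact Hausdorff. "Closed $G_\delta$ in $P$" means closed and $G_\delta$ in the subspace $P$. A closed $G_\delta$ of a closed $G_\delta$-subset of $X$ is a closed $G_\delta$ of $X$: if $P$ is a $G_\delta$ in $X$ and $R=P\cap\bigcap_nO_n$ with $O_n$ open in $X$, then $R$ is a $G_\delta$ in $X$.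

**Why the second sentence of Theorem 1 follows from the first.** $X_\delta$ is Hausdorff because its topology is finer than that of $X$. Given an open cover of $X_\delta$, refine it by a cover $\mathcal U$ by $G_\delta$-sets, and refine $\mathcal U$ by a partition as in the theorem. Its members are $\tau_\delta$-open, and the partition is locally finite in $X_\delta$, since each point has a neighbourhood, its own piece, that meets only one piece.

Note where closedness is measured. The pieces are closed in $X$, not merely in $X_\delta$. This matters inside the proof: we shall cut pieces again and again, and each piece must be closed in $X$ to be paracompact in the original topology.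

**Remark (no $T_1$).** If "regular" does not include $T_1$, the answer is the same. Let $q:X\to X_0$ be the Kolmogorov quotient, which identifies points with the same open neighbourhoods. Every open set of $X$ is the $q$-preimage of an open set of $X_0$, hence every $G_\delta$ of $X$ is the preimage of a $G_\delta$ of $X_0$. So regularity and paracompactness pass to $X_0$. Being regular and $T_0$, $X_0$ is Hausdorff: if $x\in U\not\ni y$ with $U$ open, take an open $V$ with $x\in V\subseteq\overline V\subseteq U$; then $V$ and $X_0\setminus\overline V$ separate $x$ and $y$. A scattered subspace is $T_0$, since two indistinguishable points form a subspace without isolated points. So $q$ is injective on $S_j$ and maps it homeomorphically onto its image, and $X_0=\bigcup_jq(S_j)$ is $\sigma$-scattered. The partition that Theorem 1 gives for $X_0$ pulls back to $X$.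

From now on $\mathcal U$ is a fixed cover of $X$ by $G_\delta$-sets, and a set is called *small* if it is contained in a member of $\mathcal U$. Subsets of small sets are small.

## 2. Countable spaces, $A(D)$ and $\mathbb Q\times A(D)$

*Countable $X$.* Here $\{x\}=\bigcap_{y\ne x}(X\setminus\{y\})$ is a closed $G_\delta$ for each $x$, so the partition into points works.

*The one-point compactification.* Let $D$ be an uncountable discrete set and $A(D)=D\cup\{\infty\}$, where the neighbourhoods of $\infty$ are the sets containing $\infty$ with finite complement. This space is compact and scattered. Pick $U\in\mathcal U$ with $\infty\in U=\bigcap_kU_k$, $U_k$ open. Each $U_k$ is cofinite, so $U$ is co-countable. It is closed, because its complement consists of isolated points. Each point of $D$ is closed and open. So $\{U\}\cup\{\{d\}:d\in D\setminus U\}$ is the required partition.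

*A $\sigma$-scattered space that is not scattered.* Let $X=\mathbb Q\times A(D)$, the union of the scattered sets $\{q\}\times A(D)$. It is paracompact, as a product of a paracompact Hausdorff space with a compact Hausdorff space, and it is not scattered, since it contains $\mathbb Q\times\{\infty\}$. Each $\{q\}\times A(D)$ is a closed $G_\delta$ in $X$, so we partition each of them as above.

In these examples we could see the pieces. In general we need a way to produce closed $G_\delta$ partitions from open covers.

## 3. Level sets of a partition of unity

We need two cutting tools. The first turns open covers into partitions. The second separates one point from the rest inside a prescribed $G_\delta$-set. We record cardinalities, and intersections of $\kappa$ open sets, for use in Section 8. For an infinite cardinal $\kappa$, a *$G_\kappa$-set* is an intersection of at most $\kappa$ open sets; $G_\omega$ means $G_\delta$.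

**Lemma 3 (Partition Lemma).** Let $P$ be paracompact Hausdorff and $\mathcal W$ an open cover of $P$. Then $P$ has a partition into non-empty closed $G_\delta$-subsets of $P$, each contained in a member of $\mathcal W$. If $|\mathcal W|\le\lambda$ with $\lambda$ infinite, there are at most $\lambda\cdot2^\omega$ pieces.

*Proof.* Let $\{\varphi_W:W\in\mathcal W\}$ be a locally finite partition of unity with $\varphi_W^{-1}(0,1]\subseteq W$ (Engelking, *General Topology*, Thm 5.1.9). Put $x\sim y$ iff $\varphi_W(x)=\varphi_W(y)$ for all $W\in\mathcal W$. The pieces are the classes of $\sim$.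

A class is defined by $|\mathcal W|$ equations, which is too many for a $G_\delta$. But finitely many of them suffice. Given $x$, let $W_1,\dots,W_k$ be those $W$ with $\varphi_W(x)>0$. Then $k\ge1$ and $\sum_{i\le k}\varphi_{W_i}(x)=1$. If $\varphi_{W_i}(y)=\varphi_{W_i}(x)$ for all $i\le k$, these values already sum to $1$ at $y$, so every other $\varphi_W$ vanishes at $y$, and $y\sim x$. Hence the class of $x$ is
$$\bigcap_{i\le k}\{y\in P:\varphi_{W_i}(y)=\varphi_{W_i}(x)\}.$$
This is a finite intersection of closed $G_\delta$-sets, and it lies in $W_1$ because $\varphi_{W_1}>0$ on it. It is determined by finitely many members of $\mathcal W$ and finitely many reals, which gives the count. $\square$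

**Lemma 4 (cutting at a point).** Let $Q\subseteq X$ be closed, $X$ regular paracompact, $y\in Q$, and let $U\ni y$ be a $G_\kappa$-set of $X$. Then $Q$ has a partition into at most $2^\kappa$ non-empty closed $G_\kappa$-subsets of $Q$ such that the piece containing $y$ is contained in $U$.

*Proof.* Write $U=\bigcap_{\zeta<\kappa}U_\zeta$ with $U_\zeta$ open. Since $Q$ is normal and $\{y\}$, $Q\setminus U_\zeta$ are disjoint closed sets, Urysohn's lemma gives continuous $g_\zeta:Q\to[0,1]$ with $g_\zeta(y)=0$ and $g_\zeta=1$ on $Q\setminus U_\zeta$. Take the non-empty fibres of $(g_\zeta)_{\zeta<\kappa}:Q\to[0,1]^\kappa$. The fibre over $t$ is $\bigcap_\zeta g_\zeta^{-1}(t_\zeta)$, an intersection of $\kappa$ closed $G_\delta$-sets, hence a closed $G_\kappa$. The fibre over $0$ contains $y$ and lies in every $U_\zeta$, so in $U$. There are at most $(2^\omega)^\kappa=2^\kappa$ fibres. $\square$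

## 4. Cantor–Bendixson height, and the scattered case

**Definition (height).** For a space $A$ put $A^{(0)}=A$, let $A^{(\alpha+1)}$ be the set of non-isolated points of $A^{(\alpha)}$, and take intersections at limits. For scattered $A$, $\mathrm{ht}(A)$ is the least $\alpha$ with $A^{(\alpha)}=\emptyset$. It exists, because a non-empty $A^{(\alpha)}$ has an isolated point, so the derivatives strictly decrease until they are empty.

For example, $\mathrm{ht}(\emptyset)=0$, a non-empty discrete space has height $1$, and $\mathrm{ht}(A(D))=2$. For the ordinal $\omega^\omega$ with the order topology, $A=\omega^\omega$, we have $A^{(n)}=\{\omega^n\xi:\xi>0\}\cap\omega^\omega$ for $n\ge1$. Indeed $A^{(1)}$ is the set of non-zero limit ordinals, that is, of the $\omega\xi$ with $\xi>0$. The map $\xi\mapsto\omega^n\xi$ is increasing and continuous, so the non-isolated points of $A^{(n)}$ are the $\omega^n\xi$ with $\xi$ a non-zero limit, $\xi=\omega\xi'$, that is, the $\omega^{n+1}\xi'$. So $\omega^n\in A^{(n)}$, while an ordinal below $\omega^n$ is not in $A^{(n)}$; hence $\mathrm{ht}(\omega^\omega)=\omega$.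

*Monotonicity.* If $B\subseteq A$, then $B^{(\alpha)}\subseteq A^{(\alpha)}$ for all $\alpha$, by induction: a non-isolated point of $B^{(\alpha)}$ is a non-isolated point of the larger set $A^{(\alpha)}$. So $\mathrm{ht}(B)\le\mathrm{ht}(A)$.

**Lemma 5.** Let $A\subseteq X$ be scattered and $y\in A$. There is an open $W\ni y$ such that $\mathrm{ht}(B)<\mathrm{ht}(A)$ for every $B\subseteq A\cap W$ with $y\notin B$.

*Proof.* The least $\alpha$ with $y\notin A^{(\alpha)}$ is a successor $\beta+1$, since at limits we intersect. So $y$ is an isolated point of $A^{(\beta)}$, and $\beta<\mathrm{ht}(A)$. Take an open $W$ with $W\cap A^{(\beta)}=\{y\}$. If $B$ is as stated, then $B^{(\beta)}\subseteq A^{(\beta)}\cap W\cap B\subseteq\{y\}\cap B=\emptyset$, so $\mathrm{ht}(B)\le\beta<\mathrm{ht}(A)$. $\square$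

Near $y$, then, the height is due to $y$ alone: remove $y$ and it drops. Lemma 4 removes $y$ at the cost of one small piece. This already proves the scattered case.

**Proposition 6.** The first statement of Theorem 1 holds if $X$ itself is scattered.

*Proof.* Let $P\subseteq X$ be non-empty, closed, not small. For $y\in P$ let $W_y$ be as in Lemma 5 for $A=P$. Apply Lemma 3 to the cover $\{W_y\cap P:y\in P\}$ of $P$. Let $Q$ be a piece, $Q\subseteq W_y$. If $y\notin Q$, then $\mathrm{ht}(Q)<\mathrm{ht}(P)$; keep $Q$. If $y\in Q$, pick $U\in\mathcal U$ with $y\in U$ and cut $Q$ by Lemma 4 (with $\kappa=\omega$). The piece containing $y$ is small, and all other pieces miss $y$, so have height $<\mathrm{ht}(P)$. Altogether $P$ is partitioned into closed $G_\delta$-subsets of $P$, each small or of smaller height.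

Start with $\{X\}$ and in each round split all pieces that are not small. The pieces containing a given point $x$, as long as they are not small, have strictly decreasing heights. So after finitely many rounds the piece containing $x$ is small. The first small pieces reached by the points of $X$ form the required partition. $\square$

## 5. Where the height stops dropping, and the set $K'$

Now let $X=\bigcup_jS_j$. It costs nothing to allow $j<\kappa$ for an infinite cardinal $\kappa$, with all $S_j$ scattered; for Theorem 1 read $\kappa=\omega$. The natural measure of a non-empty closed $K\subseteq X$ is the first $S_j$ that it meets, and the height of the trace: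
$$c(K)=\min\{j:S_j\cap K\ne\emptyset\},\qquad h(K)=\mathrm{ht}(S_{c(K)}\cap K)\ge1,\qquad \sigma(K)=(c(K),h(K)).$$
Put $\sigma(\emptyset)=*$.

**First attempt: imitate Proposition 6 on $S_{c(P)}$.** Let $P$ be closed and not small, $(c,h)=\sigma(P)$, $A=S_c\cap P$. We want to split $P$ into pieces $R$ that are small or have $\mathrm{ht}(A\cap R)<h$. Around points $y\in A$ we use $W_y$ from Lemma 5. Around points $y\in P\setminus S_c$ we need an open $W_y\ni y$ with $\mathrm{ht}(A\cap W_y)<h$.

*If all $S_j$ are closed and $\kappa=\omega$, this works, with one new feature.* Take $W_y=X\setminus S_c$ for $y\in P\setminus S_c$; then $A\cap W_y=\emptyset$. Splitting as in Proposition 6, every piece $R$ is small or has $\sigma(R)\ne\sigma(P)$. But nothing descends. The measure may change because $c$ goes up, and then $h$ restarts at the height of a different scattered set. Instead, continue through countable limits by intersecting pieces, for all $\alpha<\omega_1$. Suppose the pieces $P_\alpha\ni x$ are never small. Then $c(P_\alpha)$ is a nondecreasing map $\omega_1\to\omega$, hence eventually constant; from then on $h(P_\alpha)$ is a nonincreasing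 map into the ordinals, hence eventually constant. So $\sigma(P_\alpha)$ is eventually constant, although it changes at every step, a contradiction. The details are in Section 7.

*If the $S_j$ are not closed, the attempt breaks.* Take $X=A(D)$ with $S_0=D$, $S_1=\{\infty\}$, and $P=X$. Then $\sigma(P)=(0,1)$ and $A=D$. Every neighbourhood $U$ of $\infty$ meets $D$, so $\mathrm{ht}(A\cap U)=1=h$. No open cover of $X$ has the property we want.

So we collect the bad points. They are what is left for the later $S_j$ to handle.

**Definition (the operation $K\mapsto K'$).** For non-empty closed $K\subseteq X$ let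
$$K'=\{x\in K\setminus S_{c(K)}:\ \mathrm{ht}(S_{c(K)}\cap K\cap U)=h(K)\text{ for every open }U\ni x\},$$
and let $\emptyset'=\emptyset$.

In the example just given, $X'=\{\infty\}$, and $X''=\emptyset$, where $X''=(X')'$. If all $S_j$ are closed, then $K'=\emptyset$ always: use $U=X\setminus S_{c(K)}$.

**Lemma 7.** Let $K\ne\emptyset$ be closed.

1. $K'$ is closed, and $K'\cap S_j=\emptyset$ for all $j\le c(K)$.
2. If $\emptyset\ne L\subseteq K$ is closed, then $c(L)\ge c(K)$. If $c(L)=c(K)$, then $h(L)\le h(K)$. If $\sigma(L)=\sigma(K)$, then $L'\subseteq K'$.

*Proof.* (1) Write $c=c(K)$, $h=h(K)$, $A=S_c\cap K$ and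
$$H=\{x\in K:\mathrm{ht}(A\cap U)=h\text{ for every open }U\ni x\}.$$
$H$ is closed: if $x\in K\setminus H$, some open $U\ni x$ has $\mathrm{ht}(A\cap U)<h$, and then $U$ misses $H$. Now $K'=H\setminus S_c$, so it suffices that $H\cap S_c$ is open in $H$. Let $y\in H\cap S_c\subseteq A$ and take $W$ from Lemma 5 for $A$ and $y$. Suppose $z\in H\cap W$, $z\ne y$. Since $X$ is $T_1$, $W\setminus\{y\}$ is an open neighbourhood of $z$, and $\mathrm{ht}(A\cap W\setminus\{y\})<h$ by Lemma 5. This contradicts $z\in H$. So $H\cap W=\{y\}$, and $y$ is isolated in $H$. For the second claim, $K'$ misses $S_c$ by definition, and $K$ misses $S_j$ for $j<c$.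

(2) The first two claims follow from $S_j\cap L\subseteq S_j\cap K$ and monotonicity of height. Let $\sigma(L)=\sigma(K)=(c,h)$ and $x\in L'$. Then $x\in K\setminus S_c$, and for every open $U\ni x$
$$h=\mathrm{ht}(S_c\cap L\cap U)\le\mathrm{ht}(S_c\cap K\cap U)\le h.$$
So $x\in K'$. $\square$

**Iterates.** Let $\kappa=\omega$. For closed $P$ put $P^0=P$ and $P^{n+1}=(P^n)'$. By Lemma 7(1) the $P^n$ are closed and decreasing, and $c(P^{n+1})>c(P^n)$ if $P^{n+1}\ne\emptyset$. So $c(P^n)\ge n$ whenever $P^n\ne\emptyset$. Hence
$$\bigcap_{n<\omega}P^n=\emptyset, \tag{1}$$
since a point of $S_j\cap\bigcap_nP^n$ would give $c(P^n)\le j$ for all $n$.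

*Example: all iterates can be non-empty.* Let $X=\omega^\omega$ (countable and metrizable) and $S_n=X^{(n)}\setminus X^{(n+1)}$. Suppose $X^n=X^{(n)}=:K$, which is true for $n=0$. Then $c(K)=n$, and $S_n\cap K=S_n$ is the set of isolated points of $K$, of height $1$. It is dense in the scattered space $K$, since each non-empty open subset of $K$ has an isolated point, which is isolated in $K$. So every point of $K\setminus S_n$ is in $K'$, and $X^{n+1}=X^{(n+1)}$. Thus $X^n\ne\emptyset$ for all $n$, with empty intersection.

*Example: $K\mapsto K'$ is not monotone.* Let $X=A(D)\cup\{p\}$ with $p$ an additional isolated point, $S_0=\{p\}$, $S_1=D$, $S_2=\{\infty\}$ (and $S_j=\emptyset$ for $j>2$). Then $\sigma(X)=(0,1)$, and $X'=\emptyset$, since every point other than $p$ has a neighbourhood missing $p$. But for the closed set $L=A(D)\subseteq X$ we have $c(L)=1$ and $L'=\{\infty\}\not\subseteq X'$. So the hypothesis $\sigma(L)=\sigma(K)$ in Lemma 7(2) is needed. When a piece shrinks, its iterates may grow; they can be compared only once the measures agree.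

The plan is now as follows. Splitting $P$, we act at the last non-empty iterate $K=P^{n-1}$, where $K'=\emptyset$, so that the obstruction is absent and the first attempt goes through on $K$. In the iteration we then make $\sigma(P^n)$ stabilise for all $n$ at once.

## 6. Splitting one piece

**Lemma 8.** Let $X$ be as in Theorem 1, and let $P\subseteq X$ be non-empty, closed and not small. Then $P$ has a partition $\mathcal S(P)$ into non-empty closed $G_\delta$-subsets of $P$ such that the following holds.

* Case A: $P^n\ne\emptyset$ for all $n$. Then each $R\in\mathcal S(P)$ misses some $P^n$.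
* Case B: $P^n=\emptyset$ for some $n$. Let $n$ be least; then $n\ge1$. Put $K=P^{n-1}\ne\emptyset$, $(c,h)=\sigma(K)$ and $A=S_c\cap K$. Then each $R\in\mathcal S(P)$ satisfies
$$R\text{ is small, or } R\cap K=\emptyset,\text{ or }\mathrm{ht}(A\cap R)<h. \tag{2}$$

*Proof.* $P$ is closed in $X$, so it is paracompact Hausdorff and Lemma 3 applies to it.

**Case A.** By (1), $\{P\setminus P^n:n<\omega\}$ is an open cover of $P$. Lemma 3 gives the partition.

**Case B, step 1: an open cover of $P$.** We want neighbourhoods adapted to $A$ at all points of $K$. We have $K'=P^n=\emptyset$. For $y\in K\setminus S_c$, $y\notin K'$, so there is an open $W_y\ni y$ with $\mathrm{ht}(A\cap W_y)<h$. For $y\in K\cap S_c=A$ take $W_y$ from Lemma 5 for $A$ and $y$. Apply Lemma 3 to the cover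
$$\{P\setminus K\}\cup\{W_y\cap P:y\in K\}$$
of $P$, and call the resulting partition $\mathcal Q$.

**Case B, step 2: pieces to keep.** Some $Q\in\mathcal Q$ satisfy (2) already. If $Q\subseteq P\setminus K$, then $Q\cap K=\emptyset$. If $Q\subseteq W_y$ with $y\in K\setminus S_c$, then $\mathrm{ht}(A\cap Q)\le\mathrm{ht}(A\cap W_y)<h$. If $Q\subseteq W_y$ with $y\in A\setminus Q$, then $A\cap Q$ is a subset of $A\cap W_y$ missing $y$, so $\mathrm{ht}(A\cap Q)<\mathrm{ht}(A)=h$ by Lemma 5. Keep all these $Q$.

**Case B, step 3: pieces to cut.** Every other $Q\in\mathcal Q$ is contained in some $W_y$ with $y\in A\cap Q$. Choose $U\in\mathcal U$ with $y\in U$ and replace $Q$ by the partition from Lemma 4 with $\kappa=\omega$. The piece containing $y$ is contained in $U$, so it is small. Every other piece $R$ misses $y$ and is contained in $W_y$, so $\mathrm{ht}(A\cap R)<h$ by Lemma 5. Thus (2) holds. The new pieces are closed $G_\delta$ in $Q$, hence in $P$. $\square$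

Two runs. For $X=A(D)$ with $S_0=D$, $S_1=\{\infty\}$ and $P=X$ not small, we are in Case B with $n=2$, $K=A=\{\infty\}$, $(c,h)=(1,1)$. A piece containing $\infty$ is cut at $\infty$: one small piece around $\infty$, and pieces that miss $K$. For $P=X=\omega^\omega$ as in Section 5 we are in Case A, and the cover consists of the sets of points of rank less than $n$.

## 7. Splitting $\omega_1$ times

**Step 1: the partitions.** We iterate Lemma 8. Assume $X\ne\emptyset$, and fix $\mathcal S(P)$ for every non-empty closed non-small $P$. Define partitions $\mathcal P_\alpha$ of $X$ for $\alpha<\omega_1$. Let $\mathcal P_0=\{X\}$. To get $\mathcal P_{\alpha+1}$ from $\mathcal P_\alpha$, keep each small $P\in\mathcal P_\alpha$ and replace each non-small $P$ by the members of $\mathcal S(P)$. For a limit $\lambda$ let $\mathcal P_\lambda$ consist of the non-empty sets $\bigcap_{\alpha<\lambda}P_\alpha$ with $P_\alpha\in\mathcal P_\alpha$. This is a partition: each $x$ lies in the intersection of the pieces containing it, and two different choices differ at some $\alpha$, where the pieces are disjoint.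

By induction all members of all $\mathcal P_\alpha$ are closed $G_\delta$-subsets of $X$. At successors a closed $G_\delta$ of a closed $G_\delta$ is a closed $G_\delta$. At limits we intersect countably many. Let $P_\alpha(x)$ be the member of $\mathcal P_\alpha$ containing $x$. It decreases as $\alpha$ grows.

**Claim 9.** For every $x\in X$ there is $\alpha<\omega_1$ such that $P_\alpha(x)$ is small.

Steps 2 to 4 prove the claim. Suppose it fails for $x$, and put $P_\alpha=P_\alpha(x)$. Then no $P_\alpha$ is small, and $P_{\alpha+1}\in\mathcal S(P_\alpha)$ for all $\alpha<\omega_1$.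

**Step 2: one decreasing sequence stabilises.** We show: *if $(K_\alpha)_{\gamma\le\alpha<\omega_1}$ is a decreasing sequence of closed sets, then $\sigma(K_\alpha)$ is eventually constant.*

If some $K_\alpha$ is empty, the value is eventually $*$. Otherwise $c(K_\alpha)\in\omega$ is nondecreasing in $\alpha$ by Lemma 7(2). It is bounded: if not, pick $\alpha_n$ with $c(K_{\alpha_n})>n$. Then $\alpha=\sup_n\alpha_n<\omega_1$, and $c(K_\alpha)>n$ for every $n$, which is impossible. So $c(K_\alpha)$ is eventually constant. From then on $h(K_\alpha)$ is nonincreasing by Lemma 7(2), and it is constant from an index on at which it takes its least value.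

**Step 3: all iterates stabilise together.** We now treat the sequences $(P^n_\alpha)_\alpha$, where $P^n_\alpha=(P_\alpha)^n$, for all $n$. By the second example of Section 5 they need not be decreasing from the start. Choose $\gamma_0\le\gamma_1\le\cdots<\omega_1$ such that
$$\text{on }[\gamma_n,\omega_1)\text{ the sequence }(P^n_\alpha)_\alpha\text{ is decreasing and }\sigma(P^n_\alpha)\text{ is constant}.$$
For $n=0$, the $P_\alpha$ are decreasing and Step 2 gives $\gamma_0$. Given $\gamma_n$, the sequence $(P^{n+1}_\alpha)_{\alpha\ge\gamma_n}$ is decreasing. If the constant value of $\sigma(P^n_\alpha)$ is $*$, all its terms are empty. Otherwise, for $\gamma_n\le\alpha\le\beta$, the sets $P^n_\beta\subseteq P^n_\alpha$ are non-empty, closed, and have the same $\sigma$, so $P^{n+1}_\beta\subseteq P^{n+1}_\alpha$ by Lemma 7(2). Now Step 2 gives $\gamma_{n+1}\ge\gamma_n$.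

Let $\gamma=\sup_n\gamma_n<\omega_1$. Then for all $n$
$$P^n_{\gamma+1}\subseteq P^n_\gamma\cap P_{\gamma+1}\qquad\text{and}\qquad\sigma(P^n_{\gamma+1})=\sigma(P^n_\gamma). \tag{3}$$

**Step 4: the next splitting contradicts stability.** We compare $P_\gamma$ with $R=P_{\gamma+1}\in\mathcal S(P_\gamma)$, using Lemma 8 for $P_\gamma$.

*Case A.* $R$ misses some $P^n_\gamma$. By (3), $P^n_{\gamma+1}\subseteq P^n_\gamma\cap R=\emptyset$, so $\sigma(P^n_{\gamma+1})=*$. But $P^n_\gamma\ne\emptyset$, so $\sigma(P^n_\gamma)\ne*$. This contradicts (3).

*Case B.* Let $n$, $K=P^{n-1}_\gamma$, $(c,h)$ and $A=S_c\cap K$ be as in Lemma 8, and put $L=P^{n-1}_{\gamma+1}$. By (3), $L\subseteq K\cap R$ and $\sigma(L)=\sigma(K)=(c,h)$, so $L\ne\emptyset$ and $\mathrm{ht}(S_c\cap L)=h$. Since $R$ is not small, (2) leaves two possibilities. If $R\cap K=\emptyset$, then $L=\emptyset$, a contradiction. If $\mathrm{ht}(A\cap R)<h$, then $\mathrm{ht}(S_c\cap L)\le\mathrm{ht}(S_c\cap K\cap R)<h$, a contradiction. This proves Claim 9.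

**Step 5: collecting the small pieces.** Let $\alpha(x)$ be the least $\alpha$ with $P_\alpha(x)$ small, and
$$\mathcal P=\{P_{\alpha(x)}(x):x\in X\}.$$
$\mathcal P$ covers $X$, refines $\mathcal U$, and consists of closed $G_\delta$-sets. It remains to see that distinct members are disjoint. Let $y\in P_{\alpha(x)}(x)$. For $\beta\le\alpha(x)$ we have $y\in P_{\alpha(x)}(x)\subseteq P_\beta(x)$, so $P_\beta(y)=P_\beta(x)$. Hence $\alpha(y)=\alpha(x)$ and $P_{\alpha(y)}(y)=P_{\alpha(x)}(x)$. So the only member of $\mathcal P$ containing $y$ is $P_{\alpha(y)}(y)$. This completes the proof of Theorem 1. $\blacksquare$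

## 8. Unions of $\kappa$ scattered sets and $G_\kappa$-sets

For an infinite cardinal $\kappa$, let $X_{(\kappa)}$ be $X$ with the topology generated by the $G_\kappa$-sets, which form a base of it; so $X_{(\omega)}=X_\delta$. The Lindelöf number $L(X)$ is the least infinite cardinal $\lambda$ such that every open cover of $X$ has a subcover of size at most $\lambda$.

**Theorem 2.** Let $\kappa$ be an infinite cardinal, and let $X$ be regular paracompact and a union of at most $\kappa$ scattered subspaces. Then every cover $\mathcal U$ of $X$ by $G_\kappa$-sets has a refinement which is a partition of $X$ into at most $L(X)^\kappa$ closed $G_\kappa$-sets. Hence $X_{(\kappa)}$ is ultraparacompact and $L(X_{(\kappa)})\le L(X)^\kappa$. In particular, if $X$ is a regular Lindelöf $\sigma$-scattered space, then $X_\delta$ is ultraparacompact and $L(X_\delta)\le2^\omega$.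

*Proof.* Write $X=\bigcup_{j<\kappa}S_j$ with all $S_j$ scattered, and assume $X\ne\emptyset$. Let $\lambda=L(X)$, and fix a cover $\mathcal U$ of $X$ by $G_\kappa$-sets; small means contained in a member of $\mathcal U$. The definitions of $c(K)\in\kappa$, $h$, $\sigma$, $K'$ and Lemma 7 are already available for this $\kappa$.

**Step 1: transfinite iterates.** For $\kappa>\omega$ the finite iterates need not exhaust the $S_j$, so we continue. For closed $P$ let $P^0=P$, $P^{\xi+1}=(P^\xi)'$, and $P^\xi=\bigcap_{\eta<\xi}P^\eta$ for limit $\xi\le\kappa$. These are closed and decreasing. If $P^\xi\ne\emptyset$, then $P^\xi$ misses $S_j$ for all $j<\xi$. This is by induction. For $\xi=\eta+1$, the set $P^\eta$ is non-empty and misses $S_j$ for $j<\eta$, so $c(P^\eta)\ge\eta$, and $P^{\eta+1}$ misses $S_j$ for all $j\le c(P^\eta)$, in particular for all $j\le\eta$. At limits it is clear. Hence $P^\kappa$, if non-empty, would miss every $S_j$, so $P^\kappa=\emptyset$.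

**Step 2: splitting.** For non-empty closed non-small $P$ let $\xi\le\kappa$ be least with $P^\xi=\emptyset$; then $\xi\ge1$. We define a partition $\mathcal S(P)$ into non-empty closed $G_\kappa$-subsets of $P$.

*Case A: $\xi$ is a limit.* Then $\{P\setminus P^\eta:\eta<\xi\}$ is an open cover of $P$. By Lemma 3 we get $\mathcal S(P)$ such that each piece misses some $P^\eta$ with $\eta<\xi$.

*Case B: $\xi=\eta+1$.* Put $K=P^\eta$; then $K\ne\emptyset=K'$. Let $(c,h)=\sigma(K)$, $A=S_c\cap K$. For $y\in K\setminus S_c$ choose an open $W_y\ni y$ with $\mathrm{ht}(A\cap W_y)<h$, and for $y\in A$ take $W_y$ from Lemma 5. Apply Lemma 3 to $\{P\setminus K\}\cup\{W_y\cap P:y\in K\}$. Keep a piece $Q$ if $Q\subseteq P\setminus K$, or $Q\subseteq W_y$ for some $y\in K\setminus S_c$, or $Q\subseteq W_y$ for some $y\in A\setminus Q$. Otherwise $Q\subseteq W_y$ with $y\in A\cap Q$. Then choose $U\in\mathcal U$ with $y\in U$ and cut $Q$ by Lemma 4, now with the given $\kappa$. As in Lemma 8, each resulting piece $R$ satisfies (2): the piece containing $y$ is small, and each of the others lies in $W_y$ and misses $y$.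

*Size.* Since $L(P)\le\lambda$ for closed $P$, we may replace each cover by a subcover of size at most $\lambda$ before applying Lemma 3. It then has at most $\lambda\cdot2^\omega$ pieces, each of which is cut into at most $2^\kappa$. So $|\mathcal S(P)|\le\lambda\cdot2^\kappa\le\lambda^\kappa$.

**Step 3: iterating.** Define $\mathcal P_\alpha$ for $\alpha<\kappa^+$ exactly as in Section 7: start with $\{X\}$, keep small pieces and split the others at successors, and take non-empty intersections at limits. All pieces are closed $G_\kappa$-sets of $X$: a closed $G_\kappa$ of a closed $G_\kappa$ is a closed $G_\kappa$, and at a limit below $\kappa^+$ we intersect at most $\kappa$ sets. Suppose that for some $x$ no $P_\alpha=P_\alpha(x)$, $\alpha<\kappa^+$, is small.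

**Step 4: one sequence of length $\kappa^+$ stabilises.** Let $(K_\alpha)_{\gamma\le\alpha<\kappa^+}$ be a decreasing sequence of closed sets. We show that $\sigma(K_\alpha)$ is eventually constant. If some $K_\alpha$ is empty, this is clear. Otherwise $c(K_\alpha)\in\kappa$ is nondecreasing. Let $s\le\kappa$ be the supremum of its values. If $s$ is attained, $c(K_\alpha)$ is constant from there on. Suppose $s$ is not attained. For each $\zeta<s$ choose an index $\alpha_\zeta$ with $c(K_{\alpha_\zeta})>\zeta$. There are at most $\kappa$ of these indices, so $\alpha=\sup_\zeta\alpha_\zeta<\kappa^+$. Now $c(K_\alpha)>\zeta$ for every $\zeta<s$, so $c(K_\alpha)\ge s$, hence $c(K_\alpha)=s$ is attained, a contradiction. Once $c(K_\alpha)$ is constant, $h(K_\alpha)$ is nonincreasing, hence eventually constant.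

**Step 5: $\kappa$ many sequences stabilise together.** By recursion on $\xi\le\kappa$ choose nondecreasing $\gamma_\xi<\kappa^+$ such that on $[\gamma_\xi,\kappa^+)$ the sequence $(P^\xi_\alpha)_\alpha$ is decreasing and $\sigma(P^\xi_\alpha)$ is constant. For $\xi=0$ use Step 4. For a successor $\xi=\eta+1$, the sequence $(P^{\eta+1}_\alpha)_{\alpha\ge\gamma_\eta}$ is decreasing: by Lemma 7(2) if the constant value of $\sigma(P^\eta_\alpha)$ is not $*$, and because all terms are empty if it is. Then apply Step 4. For limit $\xi$, $P^\xi_\alpha=\bigcap_{\eta<\xi}P^\eta_\alpha$ is an intersection of sequences that are all decreasing on $[\sup_{\eta<\xi}\gamma_\eta,\kappa^+)$, so it is decreasing there; the supremum is below $\kappa^+$ because $|\xi|\le\kappa$. Again apply Step 4. With $\gamma=\gamma_\kappa$ we get, for all $\xi\le\kappa$,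
$$P^\xi_{\gamma+1}\subseteq P^\xi_\gamma\cap P_{\gamma+1}\qquad\text{and}\qquad\sigma(P^\xi_{\gamma+1})=\sigma(P^\xi_\gamma). \tag{4}$$

**Step 6: contradiction.** Let $\xi$ be least with $P_\gamma^\xi=\emptyset$ and $R=P_{\gamma+1}\in\mathcal S(P_\gamma)$. In Case A, $R$ misses $P^\eta_\gamma$ for some $\eta<\xi$, so $P^\eta_{\gamma+1}=\emptyset\ne P^\eta_\gamma$, against (4). In Case B, with $\xi=\eta+1$ and $K=P^\eta_\gamma$, put $L=P^\eta_{\gamma+1}\subseteq K\cap R$. By (4), $\sigma(L)=\sigma(K)=(c,h)$, so $L\ne\emptyset$ and $\mathrm{ht}(S_c\cap L)=h$. As $R$ is not small, (2) gives $R\cap K=\emptyset$, whence $L=\emptyset$, or $\mathrm{ht}(S_c\cap L)\le\mathrm{ht}(S_c\cap K\cap R)<h$. Both are impossible. So every $x$ has a least $\alpha(x)<\kappa^+$ with $P_{\alpha(x)}(x)$ small, and as in Step 5 of Section 7 the sets $P_{\alpha(x)}(x)$ form a partition of $X$ into closed $G_\kappa$-sets that refines $\mathcal U$.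

**Step 7: counting.** Enumerate each $\mathcal S(P)$ by elements of $\lambda^\kappa$. Code $P_\alpha(x)$ by the sequence of length $\alpha$ whose entry at $\beta<\alpha$ is the index of $P_{\beta+1}(x)$ in $\mathcal S(P_\beta(x))$, or $0$ if $P_\beta(x)$ is small. By induction the code determines the piece. So $|\mathcal P_\alpha|\le(\lambda^\kappa)^\kappa=\lambda^\kappa$. Since $\kappa^+\le2^\kappa\le\lambda^\kappa$, there are at most $\kappa^+\cdot\lambda^\kappa=\lambda^\kappa$ pieces in all the $\mathcal P_\alpha$ together.

**Step 8: the consequences.** Every open cover of $X_{(\kappa)}$ is refined by a cover by $G_\kappa$-sets, and the partition above refines that and consists of open sets of $X_{(\kappa)}$. So $X_{(\kappa)}$ is ultraparacompact. Choosing for each piece a member of the given cover that contains it, we get a subcover of size at most $\lambda^\kappa$. Finally, a regular Lindelöf space is paracompact, and $\omega^\omega=2^\omega$ as cardinals; this gives the last sentence. $\blacksquare$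

## 9. The spaces $\omega_2$ and $2^{\omega_2}$: both hypotheses are needed

**Proposition 10 (paracompactness cannot be dropped).** $X=\omega_2$ with the order topology is regular and scattered, but $X_\delta$ is not paracompact.

One cardinal lower there is nothing to see: in $\omega_1$ every point is a $G_\delta$, since a limit $\delta<\omega_1$ has countable cofinality, so $(\omega_1)_\delta$ is discrete. At points of cofinality $\omega_1$ this fails.

*Proof.* $X$ is regular as an ordered space, and scattered because the minimum $m$ of a non-empty subset is isolated in it by the open set $[0,m]$. Suppose that $\mathcal V$ is a locally finite $\tau_\delta$-open refinement of the cover $\{[0,\alpha]:\alpha<\omega_2\}$. For each $\delta<\omega_2$ of cofinality $\omega_1$ choose $V_\delta\in\mathcal V$ with $\delta\in V_\delta$. There is a countable intersection of sets $(\beta_n,\delta]$, $\beta_n<\delta$, contained in $V_\delta$. As $\mathrm{cf}(\delta)=\omega_1$, we have $f(\delta):=\sup_n\beta_n<\delta$, and $(f(\delta),\delta]\subseteq V_\delta$. The points of cofinality $\omega_1$ form a stationary subset of $\omega_2$, so by Fodor's lemma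 $f$ is constant, say $f\equiv\xi$, on a stationary set $S$. Then $\xi+1\in V_\delta$ for all $\delta\in S$. Each member of $\mathcal V$ is bounded in $\omega_2$, and $\delta\in V_\delta$ for all $\delta$ in the unbounded set $S$, so $\{V_\delta:\delta\in S\}$ is infinite. Thus $\xi+1$ lies in infinitely many members of $\mathcal V$, which contradicts local finiteness. $\square$

**Proposition 11 ($\sigma$-scatteredness cannot be dropped).** $X=2^{\omega_2}$ is compact Hausdorff, but $X_\delta$ is not even normal.

This is Stone's argument one cardinal up. Since paracompact Hausdorff spaces are normal, $X_\delta$ is not paracompact.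

*Proof.* **Step 1: a convenient base.** Identify $X$ with $(2^\omega)^I$, where $|I|=\omega_2$. For a countable partial function $s$ from $I$ to $2^\omega$ let $[s]=\{y\in X:s\subseteq y\}$. Points of $2^\omega$ are $G_\delta$, so $[s]$ is a $G_\delta$. Conversely, a $G_\delta$ containing $y$ contains a countable intersection of basic open sets around $y$, each depending on finitely many coordinates, so it contains $[y{\restriction}B]$ for some countable $B\subseteq I$. Thus the sets $[s]$ form a base of $X_\delta$.

**Step 2: two disjoint closed sets.** Fix $D\subseteq2^\omega$ with $|D|=\omega_1$. The set $D^I$ is closed in $X_\delta$: if $y(i)\notin D$, then $[y{\restriction}\{i\}]$ misses $D^I$. So it suffices to show that the subspace $D^I$ is not normal. Fix $a\ne b$ in $D$, and for $e\in\{a,b\}$ let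
$$F_e=\{y\in D^I:|y^{-1}(d)|\le1\text{ for all }d\in D\setminus\{e\}\}.$$
$F_e$ is closed: if $y(i)=y(i')=d\ne e$ with $i\ne i'$, then $[y{\restriction}\{i,i'\}]$ misses $F_e$. The sets are disjoint: if $y\in F_a\cap F_b$, then $|y^{-1}(d)|\le1$ for every $d\in D$, so $y$ is an injection of $I$ into $D$, but $|I|=\omega_2>\omega_1=|D|$.

Let $U\supseteq F_a$ and $V\supseteq F_b$ be open in $D^I$. We show $U\cap V\ne\emptyset$.

**Step 3: catching up with $U$.** For $\alpha<\omega_1$ build increasing countable $A_\alpha\subseteq I$ and increasing injections $e_\alpha:A_\alpha\to D\setminus\{a,b\}$, starting with $A_0=\emptyset$ and taking unions at limits. Given $e_\alpha$, let $x_\alpha$ be equal to $e_\alpha$ on $A_\alpha$ and to $a$ elsewhere. Then $x_\alpha\in F_a\subseteq U$, so there is a countable $B_\alpha\subseteq I$ with $[x_\alpha{\restriction}B_\alpha]\cap D^I\subseteq U$. Let $A_{\alpha+1}=A_\alpha\cup B_\alpha$, and extend $e_\alpha$ to an injection $e_{\alpha+1}:A_{\alpha+1}\to D\setminus\{a,b\}$; this is possible because $D$ is uncountable and $A_{\alpha+1}$ is countable.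

**Step 4: a common point.** Put $A=\bigcup_\alpha A_\alpha$ and $e=\bigcup_\alpha e_\alpha$, an injection. Let $y$ be equal to $e$ on $A$ and to $b$ elsewhere. Then $y\in F_b\subseteq V$, so $[y{\restriction}B]\cap D^I\subseteq V$ for some countable $B$. Since $B\cap A$ is countable and the $A_\alpha$ increase along $\omega_1$, there is $\alpha$ with $B\cap A\subseteq A_\alpha$. Let
$$z=e_\alpha\text{ on }A_\alpha,\qquad z=a\text{ on }A_{\alpha+1}\setminus A_\alpha,\qquad z=b\text{ elsewhere}.$$
Then $z\in D^I$. It agrees with $x_\alpha$ on $A_{\alpha+1}\supseteq B_\alpha$, so $z\in U$. It agrees with $y$ on $B\cap A\subseteq A_\alpha$, where both equal $e_\alpha$, and on $B\setminus A$, where both equal $b$. So $z\in V$. Hence $U\cap V\ne\emptyset$. $\square$
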